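\title{The volume of a line bundle on a proper scheme is a limit}

\begin{abstract}
Let $X$ be a proper scheme of dimension $d$ over a field, $L$ a line bundle and $\mathcal F$ a coherent sheaf on $X$. We prove that $\dim H^0(X,\mathcal F\otimes L^n)/(n^d/d!)$ converges as $n\to\infty$, and that the limit is the sum of the volumes of $L$ on the reduced $d$-dimensional components of $X$, weighted by the generic lengths of $\mathcal F$. In particular the volume of a line bundle exists as a limit also on generically nonreduced schemes. The obstruction to lifting a section $z$ across a square-zero thickening is a derivation, so one fixed section $u$ makes $uz^j$ liftable for all $j$ at once. It follows that the sections on the reduced scheme that extend to $X$ have the same Okounkov body as all sections.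
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a proper scheme of dimension $d$ over a field $k$ and let $L$ be a line bundle on $X$. We write $h^i(X,\mathcal F)=\dim_kH^i(X,\mathcal F)$ for a coherent sheaf $\mathcal F$. The \emph{volume} of $L$ is
\[
\operatorname{vol}(L)=\limsup_{n\to\infty}\frac{h^0(X,L^n)}{n^d/d!}.
\]
It records the leading-order growth of the spaces of sections of the powers of $L$, normalized so that $\mathcal O(1)$ on $\mathbb P^d$, for which $h^0=\binom{n+d}{d}$, has volume $1$. We say that the volume \emph{exists as a limit} if the sequence $h^0(X,L^n)/n^d$ converges. If $X$ is projective and $L$ is ample, then $h^0(X,L^n)$ agrees for large $n$ with a polynomial of degree $d$, and the limit exists. For other line bundles the function $n\mapsto h^0(X,L^n)$ can be irregular: for a torsion line bundle of order $r>1$ on an elliptic curve it is $1$ when $r\mid n$ and $0$ otherwise. The issue is whether such irregularity can reach the leading order.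

It helps to widen the setting. The \emph{section ring} of $L$ is the graded $k$-algebra $R(L)=\bigoplus_{n\ge0}H^0(X,L^n)$. A \emph{graded linear series} on $X$ is a graded $k$-subalgebra $S=\bigoplus_{n\ge 0}S_n$ of the section ring $R(L)$ of some line bundle; it is \emph{complete} if $S=R(L)$. Its volume is $\limsup_n\dim_kS_n/(n^d/d!)$, which for a complete series is $\operatorname{vol}(L)$. Let $\mathcal N$ be the nilradical of $X$. Two results of Cutkosky frame the problem.
\begin{itemize}
\item If $\dim\operatorname{Supp}\mathcal N<d$, then the volume of every line bundle on $X$ exists as a limit.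
\item If $X$ is projective, $d>0$ and $\dim\operatorname{Supp}\mathcal N=d$, then there is a graded linear series $S$ on $X$ such that $\lim_n\dim_kS_{rn}/n^d$ does not exist for any positive integer $r$. These series are not complete.
\end{itemize}
This leaves the following question, posed in \cite{Nunez}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a projective scheme over a field and $L$ a line bundle on $X$. Does the volume of $L$ exist as a limit?}
\medskip

There are reasons to expect either answer. On an integral scheme a product of nonzero sections is nonzero, and this ties the degrees of a graded linear series to one another; nilpotent sections have no such rigidity (Example~\ref{ex:incomplete}). On the other hand, suppose that $X$ is irreducible and filter $\mathcal O_X$ by the powers of $\mathcal N$. The quotients are sheaves on the integral scheme $X_{\rm red}$, and their ranks add up to the length $\ell$ of the local ring of $X$ at its generic point. If $h^0(X,-\otimes L^n)$ were additive in short exact sequences, as it is for ample $L$ and large $n$, one would expect $\operatorname{vol}(L)=\ell\operatorname{vol}(L|_{X_{\rm red}})$.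 We prove that this second guess is right, for all proper schemes and with coefficients in any coherent sheaf.

\begin{theorem}\label{thm:main}
Let $X$ be a proper scheme of dimension $d$ over an arbitrary field $k$, let $L$ be a line bundle and $\mathcal F$ a coherent sheaf on $X$. Let $V_1,\dots,V_r$ be the $d$-dimensional irreducible components of $X$ with their reduced structure, and $\eta_1,\dots,\eta_r$ their generic points. Then the following limit exists and has the stated value:
\[
\lim_{n\to\infty}\frac{h^0(X,\mathcal F\otimes L^n)}{n^d/d!}=\sum_{i=1}^r\operatorname{length}_{\mathcal O_{X,\eta_i}}(\mathcal F_{\eta_i})\cdot\operatorname{vol}(L|_{V_i}).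
\]
In particular, $\operatorname{vol}(L)$ exists as a limit and equals $\sum_i\operatorname{length}(\mathcal O_{X,\eta_i})\operatorname{vol}(L|_{V_i})$.
\end{theorem}

The lengths are finite because each $\mathcal O_{X,\eta_i}$ is an Artinian local ring. The answer to the Question is therefore yes, and by the second result of Cutkosky above the completeness of the series cannot be dropped. Since lengths are additive, the theorem says that $h^0(X,-\otimes L^n)$ is additive to leading order.

\begin{corollary}\label{cor:main}
Let $X$ be a proper scheme of dimension $d$ over a field and $L$ a line bundle on $X$.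
\begin{enumerate}
\item[(a)] If $\mathcal F\to\mathcal F''$ is a surjection of coherent sheaves, then the cokernel of $H^0(X,\mathcal F\otimes L^n)\to H^0(X,\mathcal F''\otimes L^n)$ has dimension $o(n^d)$.
\item[(b)] The cokernel of the restriction map $H^0(X,L^n)\to H^0(X_{\rm red},L^n)$ has dimension $o(n^d)$.
\item[(c)] $\operatorname{vol}(L^m)=m^d\operatorname{vol}(L)$ for every $m\ge1$.
\end{enumerate}
\end{corollary}

The heart of the matter is (b) for an irreducible projective $X$ with $V=X_{\rm red}$. The cokernel of restriction embeds in $H^1(X,\mathcal N\otimes L^n)$, but this group may itself grow like $n^d$ (Example~\ref{ex:ruled}), so no estimate of $H^1$ suffices. We use the ring structure instead. Pass from $V$ to $X$ through square-zero thickenings. At each stage the obstruction $\delta(z)\in H^1$ to lifting a section $z$ satisfies the Leibniz rule, so $\delta(z^j)=jz^{j-1}\delta(z)$: all powers of $z$ are obstructed by multiples of a single class. A section $u$ that lifts and kills this class makes $uz^j$ liftable for every $j$ (Section~\ref{sec:lifting}). To turn this into a count of dimensions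 we attach to a graded linear series on $V$ a semigroup of lattice points, whose asymptotic size is the volume of a convex body, the Okounkov body. The fixed factor $u$ is negligible as $j\to\infty$, so the liftable sections have the same body as all sections (Section~\ref{sec:counting}). Section~\ref{sec:setup} sets up the irreducible projective case, Section~\ref{sec:big} concludes it, and Section~\ref{sec:general} passes to reducible schemes, arbitrary fields and proper schemes. The results of Cutkosky are not used; the limit on $V$ itself comes out of the same argument.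

\subsection*{Conventions and standard facts}
Schemes are nonempty. The empty set has dimension $-\infty$. The variable $n$ runs over integers $n\ge0$, and the constants in $O(\cdot)$ may depend on everything except $n$. For a closed subscheme $Y\subset X$ and a line bundle $M$ on $X$ we write $H^0(Y,M)$ for $H^0(Y,M|_Y)$, and we identify a sheaf on $Y$ with its direct image on $X$. Two facts are used throughout.

\emph{Serre's theorems.} If $X$ is projective over $k$, $A$ is ample and $\mathcal G$ is coherent, then for all $q\gg0$ the sheaf $\mathcal G\otimes A^q$ is globally generated and $H^i(X,\mathcal G\otimes A^q)=0$ for $i>0$.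

\emph{Base change.} For a field extension $K/k$ we have $H^i(X_K,\mathcal F_K)=H^i(X,\mathcal F)\otimes_kK$, the support of $\mathcal F_K$ is the preimage of the support of $\mathcal F$, and $\dim Z_K=\dim Z$ for every scheme $Z$ of finite type over $k$.

\section{Two examples}\label{sec:examples}

Let $k[\varepsilon]$ be the ring of dual numbers, $\varepsilon^2=0$, and write $Y[\varepsilon]=Y\times\operatorname{Spec}k[\varepsilon]$ for a $k$-scheme $Y$. The first example shows what goes wrong for incomplete series.

\begin{example}\label{ex:incomplete}
Let $X=\mathbb P^1[\varepsilon]$ and let $L$ be the pullback of $\mathcal O(1)$. Then $H^0(X,L^n)=W_n\oplus\varepsilon W_n$ with $W_n=H^0(\mathbb P^1,\mathcal O(n))$, so $h^0(X,L^n)=2(n+1)$ and $\operatorname{vol}(L)=2$. For any subspaces $W'_n\subset W_n$, the space $S=k\oplus\bigoplus_{n\ge1}\varepsilon W'_n$ is a graded linear series, because the product of two elements of positive degree is $0$. Take $\dim W'_n=n$ if $\lfloor\log_2n\rfloor$ is even and $W'_n=0$ otherwise. The interval $[2^j,2^{j+1})$ contains a multiple of $r$ as soon as $2^j\ge r$, so $\dim S_{rn}/n$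 takes each of the values $r$ and $0$ infinitely often, for every $r\ge1$.
\end{example}

The second example shows the difficulty for complete series and the way around it. On a curve the difficulty is invisible: if $X_{\rm red}$ is an integral projective curve, then either $L$ has positive degree on it, so that the groups $H^1$ vanish for large $n$, or the number of sections stays bounded. We therefore need a surface.

\begin{example}\label{ex:ruled}
Let $k$ be algebraically closed of characteristic $0$, let $E$ be an elliptic curve over $k$ and $Q$ a line bundle of degree $1$ on $E$. By Riemann--Roch, $(h^0,h^1)(E,Q^c)$ equals $(c,0)$ for $c>0$, $(1,1)$ for $c=0$, and $(0,-c)$ for $c<0$.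

Let $(\xi_{\alpha\beta})$ be a \v{C}ech cocycle for an affine cover $(U_\alpha)$ of $E$ that represents a class $0\ne\xi\in H^1(E,\mathcal O_E)$. Let $T$ be the line bundle on $E[\varepsilon]$ with local generators $e_\alpha$ glued by $e_\beta=(1+\varepsilon\xi_{\alpha\beta})e_\alpha$; its restriction to $E$ is trivial. Write $Q$ also for the pullback of $Q$ to $E[\varepsilon]$. The sequence
\[
0\to Q^c\xrightarrow{\ \varepsilon\ }Q^c\otimes T^n\to Q^c\to0
\]
has a connecting map $\delta\colon H^0(E,Q^c)\to H^1(E,Q^c)$. A section $s$ lifts locally to $se_\alpha^n$, and $se_\beta^n-se_\alpha^n=\varepsilon\, n\xi_{\alpha\beta}s\,e_\alpha^n$. Hence $\delta(s)=n\xi s$.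

Let $V=\operatorname{Proj}_E\operatorname{Sym}(Q\oplus Q^{-1})$, a projective ruled surface, let $X=V[\varepsilon]$ with projection $\pi\colon X\to E[\varepsilon]$, and let $L=\mathcal O_X(1)\otimes\pi^*T$. For a $\mathbb P^1$-bundle, $\pi_*\mathcal O(n)$ is the $n$-th symmetric power and $R^1\pi_*\mathcal O(n)=0$ for $n\ge0$. Therefore
\[
H^i(V,L^n)=\bigoplus_{a+b=n}H^i(E,Q^{a-b}),\qquad H^0(X,L^n)=\bigoplus_{a+b=n}H^0(E[\varepsilon],Q^{a-b}\otimes T^n),
\]
with $a,b\ge0$. Both section rings are bigraded by $(a,b)$, and the obstruction map $\delta\colon H^0(V,L^n)\to H^1(V,L^n)$ for lifting sections from $V$ to $X$ is multiplication by $n\xi$ on each summand. The sum of the integers $c$ with $0<c\le n$ and $c\equiv n \pmod 2$ is $\lfloor(n+1)^2/4\rfloor$, so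
\[
h^0(V,L^n)=h^1(V,L^n)=\lfloor(n+1)^2/4\rfloor+\begin{cases}1&n\text{ even,}\\0&n\text{ odd.}\end{cases}
\]
The target of $\delta$ is as large as its source. Yet $\delta$ vanishes on the summands with $a>b$, where $H^1(E,Q^{a-b})=0$, and the summands with $a<b$ have no sections. The cokernel of $H^0(X,L^n)\to H^0(V,L^n)$ has dimension at most $1$, its kernel is $\varepsilon H^0(V,L^n)$, and so $\operatorname{vol}(L)=1=2\operatorname{vol}(L|_V)$.

The cokernel is not zero. Let $z\in H^0(V,L^2)$ be the section $1\in H^0(E,\mathcal O_E)$ in bidegree $(1,1)$. Then $\delta(z^j)=2j\,\xi z^j=jz^{j-1}\delta(z)\neq0$, so no power of $z$ lifts to $X$. Now let $0\ne u\in H^0(E,Q)$, in bidegree $(1,0)$. It lifts to $X$, and $u\,\delta(z)$ lies in the summand $H^1(E,Q)=0$ of bidegree $(2,1)$. Accordingly $uz^j$, of bidegree $(j+1,j)$, lifts for every $j$.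

The bidegrees that carry a nonzero section on $V$ are those with $a\ge b$. The bidegrees that carry a nonzero liftable section are those with $a>b$, together with $(0,0)$. The two sets differ along the ray $a=b$, but they generate the same closed cone, because $\frac1j(j+1,j)\to(1,1)$. The general proof follows this pattern, with the values of a valuation in place of bidegrees.
\end{example}

\section{Growth estimates and the irreducible case}\label{sec:setup}

\subsection*{Sheaves with small support are negligible}
The formula in Theorem~\ref{thm:main} sees $\mathcal F$ only at the points $\eta_i$. The next two lemmas make this possible.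

\begin{lemma}\label{lem:growth}
Let $X$ be projective over a field $k$, $L$ a line bundle, $\mathcal F$ a coherent sheaf, and $e\ge0$ an integer with $e\ge\dim\operatorname{Supp}\mathcal F$. Then $h^i(X,\mathcal F\otimes L^n)=O(n^e)$ for all $i$.
\end{lemma}

\begin{proof}
By base change we may assume that $k$ is infinite. We induct on $e$, and we compare $L^n$ with $L^{n+1}$ through a common subsheaf. Let $A$ be ample and choose $q$ such that $H_1=L\otimes A^q$ and $H_2=A^q$ are globally generated. The sections of $H_j$ that vanish at a given point of $X$ form a proper subspace, and a vector space over an infinite field is not a finite union of proper subspaces. So there is $s_j\in H^0(X,H_j)$ that vanishes at none of the finitely many associated points of $\mathcal F$. Multiplication by $s_j$ is then injective, $\mathcal F\otimes H_j^{-1}\hookrightarrow\mathcal F$. Its cokernel $\mathcal Q_j$ is supported on $\operatorname{Supp}\mathcal F\cap\{s_j=0\}$, which contains no generic point of $\operatorname{Supp}\mathcal F$. Thus $\dim\operatorname{Supp}\mathcal Q_j\le e-1$, and $\mathcal Q_j=0$ if $e=0$. Since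 $L^{n+1}\otimes H_1^{-1}=L^n\otimes H_2^{-1}$, there are exact sequences
\begin{gather*}
0\to\mathcal F\otimes L^n\otimes H_2^{-1}\to\mathcal F\otimes L^{n+1}\to\mathcal Q_1\otimes L^{n+1}\to0,\\
0\to\mathcal F\otimes L^n\otimes H_2^{-1}\to\mathcal F\otimes L^n\to\mathcal Q_2\otimes L^n\to0.
\end{gather*}
Their long exact sequences bound $|h^i(\mathcal F\otimes L^{n+1})-h^i(\mathcal F\otimes L^n)|$ by the sum of the numbers $h^{i-1}$ and $h^i$ of the two right-hand terms. This sum is $0$ if $e=0$ and $O(n^{e-1})$ if $e\ge1$, by induction. Summing over $n$ gives the claim.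
\end{proof}

\begin{lemma}\label{lem:generic}
Let $X$ be projective over a field, $L$ a line bundle and $d\ge1$. Let $\varphi\colon\mathcal F\to\mathcal G$ be a map of coherent sheaves whose kernel and cokernel have supports of dimension $<d$. Then $h^0(X,\mathcal F\otimes L^n)-h^0(X,\mathcal G\otimes L^n)=O(n^{d-1})$.
\end{lemma}

\begin{proof}
Let $\mathcal K$, $\mathcal E$, $\mathcal C$ be the kernel, image and cokernel of $\varphi$. The sequences $0\to\mathcal K\to\mathcal F\to\mathcal E\to0$ and $0\to\mathcal E\to\mathcal G\to\mathcal C\to0$, twisted by $L^n$, give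
\begin{gather*}
|h^0(\mathcal F\otimes L^n)-h^0(\mathcal E\otimes L^n)|\le h^0(\mathcal K\otimes L^n)+h^1(\mathcal K\otimes L^n),\\
0\le h^0(\mathcal G\otimes L^n)-h^0(\mathcal E\otimes L^n)\le h^0(\mathcal C\otimes L^n),
\end{gather*}
and the right-hand sides are $O(n^{d-1})$ by Lemma~\ref{lem:growth} with $i=0,1$.
\end{proof}

\subsection*{The setting}
The following case of Theorem~\ref{thm:main} contains all the substance.

\begin{proposition}\label{prop:core}
Let $k$ be algebraically closed and let $X$ be an irreducible projective scheme of dimension $d\ge1$ over $k$, with $V=X_{\rm red}$ and generic point $\eta$. For every line bundle $L$ and coherent sheaf $\mathcal F$ on $X$,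
\[
\lim_{n\to\infty}\frac{h^0(X,\mathcal F\otimes L^n)}{n^d/d!}=\operatorname{length}(\mathcal F_\eta)\cdot\operatorname{vol}(L|_V).
\]
\end{proposition}

Until the end of Section~\ref{sec:big}, the data $k,X,V,\eta,L,\mathcal F$ are as in Proposition~\ref{prop:core}. Let $\mathcal N$ be the nilradical of $X$, which is the ideal of $V$, and fix $e\ge1$ with $\mathcal N^e=0$. Fix a very ample line bundle $A$ on $X$ and a section $a\in H^0(X,A)$ that does not vanish at some point of $X$, so that $a|_V\ne0$. Since $V$ is integral, a product of sections that are nonzero on $V$ is nonzero on $V$.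

Filter $\mathcal F$ by the subsheaves $\mathcal N^i\mathcal F$. The quotients $\mathcal G_i=\mathcal N^i\mathcal F/\mathcal N^{i+1}\mathcal F$, $0\le i<e$, are killed by $\mathcal N$, so they are coherent sheaves on $V$. Let $r_i=\dim_{\kappa(\eta)}(\mathcal G_i)_\eta$ be the rank of $\mathcal G_i$. As $\mathcal N_\eta$ is the maximal ideal of $\mathcal O_{X,\eta}$,
\[
r_0+\dots+r_{e-1}=\operatorname{length}(\mathcal F_\eta)=:\ell.
\]
Let $C_i(n)$ be the image of $H^0(X,\mathcal N^i\mathcal F\otimes L^n)\to H^0(V,\mathcal G_i\otimes L^n)$. The kernel of this map is $H^0(X,\mathcal N^{i+1}\mathcal F\otimes L^n)$, and $\mathcal N^e\mathcal F=0$, so the dimensions telescope: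
\begin{equation}\label{eq:telescope}
h^0(X,\mathcal F\otimes L^n)=\sum_{i=0}^{e-1}\dim C_i(n)\le\sum_{i=0}^{e-1}h^0(V,\mathcal G_i\otimes L^n).
\end{equation}
To bound the right-hand side we compare each $\mathcal G_i$ with a sum of line bundles.

\begin{lemma}\label{lem:upper}
There is $q\ge0$ with $h^0(X,\mathcal F\otimes L^n)\le\ell\cdot h^0(V,A^q\otimes L^n)+O(n^{d-1})$.
\end{lemma}

\begin{proof}
Choose $q$ such that the sheaves $\mathcal Hom(\mathcal G_i,A^q|_V)=\mathcal Hom(\mathcal G_i,\mathcal O_V)\otimes A^q$ on $V$ are globally generated for all $i$. The stalk at $\eta$ is the $\kappa(\eta)$-vector space $\operatorname{Hom}_{\kappa(\eta)}((\mathcal G_i)_\eta,(A^q|_V)_\eta)$, of dimension $r_i$, so some $r_i$ global sections form a basis of it. Together they define a map $\mathcal G_i\to(A^q|_V)^{\oplus r_i}$ that is an isomorphism at $\eta$. Its kernel and cokernel are supported on proper closed subsets of $V$, so Lemma~\ref{lem:generic} gives $h^0(V,\mathcal G_i\otimes L^n)=r_i\,h^0(V,A^q\otimes L^n)+O(n^{d-1})$. Sum over $i$ and use \eqref{eq:telescope}.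
\end{proof}

\subsection*{The case of few sections}
Serre's theorems produce sections and vanishing only after a twist by a power of $A$, while the proposition concerns powers of $L$. A nonzero section of $L^m\otimes A^{-1}$ converts $A$ into $L^m$. We call $L|_V$ \emph{big} if $H^0(V,L^m\otimes A^{-1})\ne0$ for some $m\ge1$, and we use the word only in this sense. When there is no such section, both sides of the formula vanish.

\begin{proof}[Proof of Proposition~\ref{prop:core} when $L|_V$ is not big]
Fix $q\ge0$ and let $D\subset V$ be the zero scheme of $a^{q+1}|_V\ne0$, so that $\dim D\le d-1$. The sequence $0\to A^{-1}|_V\to A^q|_V\to A^q|_D\to0$ and Lemma~\ref{lem:growth} give, for $n\ge1$,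
\[
h^0(V,A^q\otimes L^n)\le h^0(V,L^n\otimes A^{-1})+h^0(D,A^q\otimes L^n)=0+O(n^{d-1}).
\]
For $q=0$ this says $\operatorname{vol}(L|_V)=0$. For $q$ as in Lemma~\ref{lem:upper} it gives $h^0(X,\mathcal F\otimes L^n)=O(n^{d-1})$.
\end{proof}

In Sections \ref{sec:lifting}--\ref{sec:big} we assume that $L|_V$ is big.

\section{Lifting sections across nilpotent thickenings}\label{sec:lifting}

By \eqref{eq:telescope}, a lower bound for $h^0(X,\mathcal F\otimes L^n)$ requires many sections that are defined on all of $X$. We reach $X$ from $V$ in steps small enough for the obstruction to be a derivation. Let $X_i\subset X$ be the closed subscheme with ideal $\mathcal N^i$, so that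
\[
V=X_1\subset X_2\subset\dots\subset X_e=X.
\]
Fix $1\le i<e$. The ideal of $X_i$ in $X_{i+1}$ is $\mathcal I_i=\mathcal N^i/\mathcal N^{i+1}$. It is killed by $\mathcal N$, so it is a coherent sheaf on $V$. For a line bundle $M$ on $X$, the exact sequence $0\to\mathcal I_i\otimes M\to M|_{X_{i+1}}\to M|_{X_i}\to0$ has a connecting map
\[
\delta\colon H^0(X_i,M)\to H^1(V,\mathcal I_i\otimes M),
\]
and $z\in H^0(X_i,M)$ lifts to $X_{i+1}$ if and only if $\delta(z)=0$. In \v{C}ech terms, take an affine open cover $(U_\alpha)$ of $X$ and lifts $z_\alpha$ of $z|_{U_\alpha}$ to $X_{i+1}$, which exist because $U_\alpha$ is affine; then $\delta(z)$ is the class of the cocycle $z_\beta-z_\alpha$. A section $z$ of $M$ on $X_i$ or on $X$ acts through $z|_V$ as a map $H^1(V,\mathcal I_i\otimes M')\to H^1(V,\mathcal I_i\otimes M\otimes M')$, by multiplying cocycles.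

\begin{lemma}[Leibniz rule]\label{lem:leibniz}
For line bundles $M,M'$ on $X$ and sections $z\in H^0(X_i,M)$, $z'\in H^0(X_i,M')$ we have $\delta(zz')=z\,\delta(z')+z'\,\delta(z)$ in $H^1(V,\mathcal I_i\otimes M\otimes M')$.
\end{lemma}

\begin{proof}
Let $z_\alpha,z'_\alpha$ be local lifts and put $\zeta_{\alpha\beta}=z_\beta-z_\alpha$, $\zeta'_{\alpha\beta}=z'_\beta-z'_\alpha$. The products $z_\alpha z'_\alpha$ are local lifts of $zz'$, and
\[
z_\beta z'_\beta-z_\alpha z'_\alpha=z_\alpha\zeta'_{\alpha\beta}+z'_\beta\zeta_{\alpha\beta}=z|_V\,\zeta'_{\alpha\beta}+z'|_V\,\zeta_{\alpha\beta},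
\]
because a function acts on $\mathcal I_i$ only through its restriction to $V$.
\end{proof}

In characteristic $p>0$ the rule gives $\delta(z^p)=pz^{p-1}\delta(z)=0$, so $p$-th powers lift. In characteristic $0$ it may happen that no power of $z$ lifts, as in Example~\ref{ex:ruled}. The next lemma is the substitute that works in every characteristic. Serre vanishing applied to $M^j$ would give an exponent $q$ that depends on $j$; the point is that here it does not.

\begin{lemma}\label{lem:key}
Let $1\le i<e$, let $M$ be a line bundle on $X$ and $z\in H^0(X_i,M)$. There is $q\ge0$ such that for every $j\ge1$ the section $a^qz^j\in H^0(X_i,A^q\otimes M^j)$ lifts to $X_{i+1}$.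
\end{lemma}

\begin{proof}
By Serre vanishing there is $q\ge0$ with $H^1(V,\mathcal I_i\otimes M\otimes A^q)=0$. The section $a^q$ is defined on $X$, so $\delta(a^q|_{X_i})=0$. By Lemma~\ref{lem:leibniz} and induction on $j$,
\[
\delta(a^qz^j)=a^q\,\delta(z^j)=a^q\cdot jz^{j-1}\delta(z)=jz^{j-1}\cdot\bigl(a^q\delta(z)\bigr),
\]
and $a^q\delta(z)\in H^1(V,\mathcal I_i\otimes M\otimes A^q)=0$.
\end{proof}

To return from $A^q\otimes L^{nj}$ to a power of $L$ without destroying liftability, we need the converting section on $X$, while bigness provides it only on $V$. Lemma~\ref{lem:key} supplies it, since a power of a section of $L^m\otimes A^{-1}$ can absorb the factor $A^q$.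

\begin{lemma}\label{lem:t}
There are $m\ge1$ and $t\in H^0(X,L^m\otimes A^{-1})$ with $t|_V\ne0$.
\end{lemma}

\begin{proof}
We construct $m_i\ge1$ and $t_i\in H^0(X_i,L^{m_i}\otimes A^{-1})$ with $t_i|_V\ne0$ by induction on $i$. For $i=1$ this is bigness. Given $t_i$ with $i<e$, apply Lemma~\ref{lem:key} to $M=L^{m_i}\otimes A^{-1}$ and $z=t_i$, and take $j=q+1$. The section $a^qt_i^{q+1}$ of $A^q\otimes M^{q+1}=L^{m_i(q+1)}\otimes A^{-1}$ is nonzero on $V$ and lifts to a section $t_{i+1}$ on $X_{i+1}$. Take $t=t_e$.
\end{proof}

Fix $m$ and $t$ as in Lemma~\ref{lem:t}, and put $\tau=ta\in H^0(X,L^m)$, so $\tau|_V\neq0$.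

\begin{corollary}\label{cor:lift}
Let $1\le i<e$ and $z\in H^0(X_i,L^n)$. There is $q\ge0$ such that $\tau^qz^j\in H^0(X_i,L^{mq+nj})$ lifts to $X_{i+1}$ for every $j\ge1$.
\end{corollary}

\begin{proof}
Take $q$ from Lemma~\ref{lem:key} for $M=L^n$, and multiply a lift of $a^qz^j$ by $t^q|_{X_{i+1}}$.
\end{proof}

\section{Counting sections with a valuation}\label{sec:counting}

Let $B^{(i)}$ be the image of the restriction map $R(L|_{X_i})\to R(L|_V)$. These are graded subalgebras
\[
R(L|_V)=B^{(1)}\supset B^{(2)}\supset\dots\supset B^{(e)}=:B,
\]
and $B$ consists of the sections on $V$ that extend to $X$. The goal of this section is the following statement.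

\begin{proposition}\label{prop:count}
If $L|_V$ is big, then
\[
\lim_{n\to\infty}\frac{\dim B_n}{n^d}=\lim_{n\to\infty}\frac{h^0(V,L^n)}{n^d}=\frac{\operatorname{vol}(L|_V)}{d!},
\]
and in particular both limits exist.
\end{proposition}

Corollary~\ref{cor:lift} produces individual elements of $B^{(i+1)}$, and we need dimensions. A valuation replaces a vector space by a finite set of lattice points of the same size, and products by sums. The asymptotic count of points in a semigroup depends only on the closed cone and the group that it generates.

\subsection*{The valuation}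
Since $k$ is algebraically closed and $V$ is integral, $V$ has a nonsingular closed point $p$, with residue field $k$. Let $\mathfrak m$ be the maximal ideal of $\mathcal O_{V,p}$ and $x_1,\dots,x_d$ regular parameters. Then $\mathcal O_{V,p}$ embeds in its completion $k[[x_1,\dots,x_d]]$. Order $\mathbb N^d$ degree-lexicographically: compare first the degrees $|v|=v_1+\dots+v_d$, and then lexicographically. This is a well-order, and $v<v'$ implies $v+w<v'+w$. For $0\ne f\in\mathcal O_{V,p}$ let $\nu(f)\in\mathbb N^d$ be the smallest exponent of a monomial in the power series of $f$. Then: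
\begin{enumerate}
\item[(V1)] $\nu(fg)=\nu(f)+\nu(g)$, since the smallest terms multiply;
\item[(V2)] $|\nu(f)|=\operatorname{ord}_p(f)$, the largest $\mu$ with $f\in\mathfrak m^\mu$;
\item[(V3)] if $\nu(f)=\nu(g)$, there is $c\in k$ with $f-cg=0$ or $\nu(f-cg)>\nu(f)$.
\end{enumerate}

\begin{lemma}\label{lem:leaves}
For every finite-dimensional $k$-subspace $W\subset\mathcal O_{V,p}$, the set $\nu(W\setminus0)$ has exactly $\dim_kW$ elements.
\end{lemma}

\begin{proof}
Elements with distinct values are linearly independent: in a nontrivial combination, the smallest of the values that occur is the exponent of a monomial that appears in only one summand. So $\nu(W\setminus0)$ has at most $\dim W$ elements. Choose one element of $W$ for each value. By (V3), subtracting from $0\ne f\in W$ a multiple of the chosen element with value $\nu(f)$ gives $0$ or raises the value within the finite set $\nu(W\setminus0)$. After finitely many steps we reach $0$, so the chosen elements span $W$.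
\end{proof}

Choose generators of the stalks of $L|_V$ and $A|_V$ at $p$. They turn sections of $L^n\otimes A^q$ on $V$ ($n,q\in\mathbb Z$) into elements of $\mathcal O_{V,p}$, compatibly with products, and injectively because $V$ is integral. This defines $\nu(s)$ and $\operatorname{ord}_p(s)$ for nonzero sections $s$; a change of generators multiplies by a unit, which has value $0$. For a section $s$ on $X_i$ with $s|_V\ne0$ we put $\nu(s)=\nu(s|_V)$. Let
\[
\Gamma^{(i)}=\{(\nu(s),n): n\ge0,\ 0\ne s\in B^{(i)}_n\}\subset\mathbb N^{d}\times\mathbb N .
\]
By (V1) this is a semigroup, and it contains $0=(\nu(1),0)$. For $\Gamma\subset\mathbb N^{d+1}$ write $\Gamma_n=\{v\in\mathbb N^d:(v,n)\in\Gamma\}$. Lemma~\ref{lem:leaves} gives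
\begin{equation}\label{eq:count}
\#\Gamma^{(i)}_n=\dim_kB^{(i)}_n .
\end{equation}

\subsection*{Lattice points in semigroups}
For a semigroup $\Gamma\subset\mathbb N^{d+1}$ let $\Sigma(\Gamma)\subset\mathbb R^{d+1}$ be the smallest closed convex cone containing $\Gamma$, and let $\Delta(\Gamma)=\{x\in\mathbb R^d:(x,1)\in\Sigma(\Gamma)\}$. For $\Gamma=\Gamma^{(i)}$ this is the Okounkov body of $B^{(i)}$. We call the last coordinate the \emph{height}, and we write $\operatorname{Vol}$ for Lebesgue measure on $\mathbb R^d$.

\begin{lemma}[Khovanskii, Okounkov, Lazarsfeld--Musta\c{t}\u{a}]\label{lem:semigroup}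
Let $\Gamma\subset\mathbb N^{d+1}$ be a semigroup containing $0$ such that
\begin{enumerate}
\item[(i)] there is a constant $C$ such that all coordinates of $v$ are at most $Cn$ for every $(v,n)\in\Gamma$;
\item[(ii)] $\Gamma$ generates $\mathbb Z^{d+1}$ as a group.
\end{enumerate}
Then $\lim_{n\to\infty}\#\Gamma_n/n^d=\operatorname{Vol}(\Delta(\Gamma))$.
\end{lemma}

Condition (i) makes $\Delta(\Gamma)$ compact. Condition (ii) cannot be omitted: for $d=1$, the semigroups $\{(v,n):v\le n,\ n\text{ even}\}$ and $\{(v,n):v\le n,\ v\text{ even}\}$ both have $\Delta=[0,1]$, while $\#\Gamma_n/n$ has no limit for the first and tends to $\frac12$ for the second.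

\begin{proof}
We use that $\#(nK\cap\mathbb Z^d)/n^d\to\operatorname{Vol}(K)$ for a compact convex set $K\subset\mathbb R^d$. Indeed, the boundary of a convex set has measure $0$, so the indicator function of $K$ is Riemann integrable, and the quotient is its Riemann sum for the grid of mesh $1/n$.

By (i), every nonzero element of $\Gamma$ has positive height. List these elements as $g_1,g_2,\dots$ with $g_i=(v_i,n_i)$. Let $P_s$ be the convex hull of $v_1/n_1,\dots,v_s/n_s$, and let $P=\bigcup_sP_s\subset[0,C]^d$, a convex set. The cone $\{\lambda(x,1):\lambda\ge0,\ x\in\overline P\}$ is convex, contains $\Gamma$ and lies in $\Sigma(\Gamma)$. It is closed: if $\lambda_j(x_j,1)$ converges, then $\lambda_j$ converges and a subsequence of $x_j$ converges in the compact set $\overline P$. So this cone is $\Sigma(\Gamma)$, and $\Delta:=\Delta(\Gamma)=\overline P$ is compact and convex, with $\operatorname{Vol}(\Delta)=\operatorname{Vol}(P)=\lim_s\operatorname{Vol}(P_s)$.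

\emph{Upper bound.} For $n\geq1$ we have $\Gamma_n\subset n\Delta\cap\mathbb Z^d$, so $\limsup\#\Gamma_n/n^d\le\operatorname{Vol}(\Delta)$.

\emph{Lower bound.} Let $\epsilon>0$. Choose $s$ so large that $\operatorname{Vol}(P_s)\ge\operatorname{Vol}(\Delta)-\epsilon$ and $g_1,\dots,g_s$ generate $\mathbb Z^{d+1}$ as a group; the latter is possible by (ii), since each basis vector is an integer combination of finitely many $g_i$. Let $\Sigma'=\sum_{i\le s}\mathbb R_{\ge0}g_i$. We show that a translate of $\Sigma'\cap\mathbb Z^{d+1}$ lies in $\Gamma$. The set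
\[
F=\mathbb Z^{d+1}\cap\Bigl\{\sum_{i\le s}\mu_ig_i:0\le\mu_i<1\Bigr\}
\]
is bounded, hence finite. Write each $f\in F$ as $\sum_ic_{f,i}g_i$ with $c_{f,i}\in\mathbb Z$, let $N\ge\max|c_{f,i}|$ be an integer and put $\gamma=N\sum_{i\le s}g_i=(\bar\gamma,h)$. Then $f+\gamma=\sum_i(c_{f,i}+N)g_i\in\Gamma$ for all $f\in F$. A lattice point $y=\sum\lambda_ig_i$ with $\lambda_i\ge0$ equals $\sum\lfloor\lambda_i\rfloor g_i+f$ with $f\in F$, so $y+\gamma\in\Gamma$. For $n>h$ and $x\in(n-h)P_s$, the point $(x,n-h)$ lies in $\Sigma'$, as it is $n-h$ times a convex combination of the $g_i/n_i$. Hence $x\mapsto x+\bar\gamma$ maps $(n-h)P_s\cap\mathbb Z^d$ injectively to $\Gamma_n$, and $\liminf\#\Gamma_n/n^d\ge\operatorname{Vol}(P_s)\ge\operatorname{Vol}(\Delta)-\epsilon$.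
\end{proof}

\subsection*{The semigroups $\Gamma^{(i)}$}
Condition (i) passes to smaller semigroups and condition (ii) to larger ones. So we check (i) for $\Gamma^{(1)}$ and (ii) for $\Gamma^{(e)}$. By (V2), the coordinates of $\nu(s)$ are at most $\operatorname{ord}_p(s)$, so (i) asks for a linear bound on orders of vanishing. On a nonsingular curve it is $\operatorname{ord}_p(s)\le n\deg L$. In general we compare the local size of the zero scheme of $s$ at $p$ with its global size.

\begin{lemma}\label{lem:order}
There is a constant $C$ with $\operatorname{ord}_p(s)\le Cn$ for all $n\ge0$ and $0\ne s\in H^0(V,L^n)$.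
\end{lemma}

\begin{proof}
For $n=0$, $s$ is a nonzero constant, since $H^0(V,\mathcal O_V)=k$. Let $n\ge1$. Fix $q\geq1$ such that, for the very ample bundle $H=A^q|_V$, the bundle $H\otimes L^{-1}$ is globally generated, and fix $\sigma\in H^0(V,H\otimes L^{-1})$ with $\sigma(p)\ne0$. The section $s\sigma^n$ of $H^n$ has the same order at $p$ as $s$. So it suffices to bound $\mu=\operatorname{ord}_p(s)$ for $0\ne s\in H^0(V,H^n)$.

Embed $V\subset\mathbb P^N$ by $H$ with homogeneous coordinates $Y_0,\dots,Y_N$ such that $p=[1:0:\dots:0]$, and use $Y_0$ as the generator of $H_p$. The functions $y_j=Y_j/Y_0$ generate $\mathfrak m$. As the residue field is $k$, the monomials of degree $\le l$ in the $y_j$ span $\mathcal O_{V,p}/\mathfrak m^{l+1}$, and they come from monomials of degree $l$ in the $Y_j$. So $H^0(V,H^l)\to\mathcal O_{V,p}/\mathfrak m^{l+1}$ is surjective. Let $f\in\mathcal O_{V,p}$ correspond to $s$. The surjection $H^0(V,H^l)\to\mathcal O_{V,p}/(f,\mathfrak m^{l+1})$ kills the subspace $s\cdot H^0(V,H^{l-n})$, which has dimension $h^0(V,H^{l-n})$. On the local side, orders are additive by (V1)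 and (V2), so $fg\in\mathfrak m^{l+1}$ if and only if $g\in\mathfrak m^{l+1-\mu}$, for $l\ge\mu$. Thus $(f,\mathfrak m^{l+1})/\mathfrak m^{l+1}\cong\mathcal O_{V,p}/\mathfrak m^{l+1-\mu}$. Since $\dim_k\mathcal O_{V,p}/\mathfrak m^{j+1}=\binom{j+d}{d}$, we get
\[
\binom{l+d}{d}-\binom{l-\mu+d}{d}=\dim_k\mathcal O_{V,p}/(f,\mathfrak m^{l+1})\le h^0(V,H^l)-h^0(V,H^{l-n})
\]
for $l\ge\max(\mu,n)$. If $\Phi$ is a polynomial of degree $d$ with leading coefficient $c/d!$, then $\Phi(l)-\Phi(l-w)=cw\,l^{d-1}/(d-1)!$ plus terms of lower degree. On the left, $c=1$ and $w=\mu$. On the right, for large $l$, $\Phi$ is the Hilbert polynomial of $V\subset\mathbb P^N$, with $c=\deg V$, and $w=n$. Letting $l\to\infty$ gives $\mu\le n\deg V$.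
\end{proof}

\begin{lemma}\label{lem:lattice}
The semigroup $\Gamma^{(e)}$ generates $\mathbb Z^{d+1}$ as a group.
\end{lemma}

\begin{proof}
We find the required values among sections twisted by $A^q$ on $X$ and convert them with $t^q$. Let $\mathcal J\subset\mathcal O_X$ be the ideal of the finite subscheme $\operatorname{Spec}\mathcal O_{V,p}/\mathfrak m^2$. Choose $q$ such that $H^1(X,\mathcal J\otimes A^q)=0$ and $L\otimes A^q$ is globally generated on $X$. By the first condition there are $s_0,s_1,\dots,s_d\in H^0(X,A^q)$ whose restrictions to $V$ are congruent to $1,x_1,\dots,x_d$ modulo $\mathfrak m^2$. Then $\nu(s_0)=0$, and $\nu(s_j)=e_j$, the $j$-th unit vector, because the order compares degrees first. By the second condition there is $b\in H^0(X,L\otimes A^q)$ with $b(p)\ne0$, so $\nu(b)=0$. Let $w=q\,\nu(t)$. The sections $t^qs_0,\ t^qs_j\in H^0(X,L^{mq})$ and $t^qb\in H^0(X,L^{mq+1})$ show that $(w,mq)$, $(w+e_j,mq)$ and $(w,mq+1)$ lie in $\Gamma^{(e)}$. Subtracting the first from the others gives the standard basis of $\mathbb Z^{d+1}$.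
\end{proof}

\begin{lemma}\label{lem:cones}
$\Sigma(\Gamma^{(i+1)})=\Sigma(\Gamma^{(i)})$ for $1\le i<e$.
\end{lemma}

\begin{proof}
The inclusion $\subset$ holds because $B^{(i+1)}\subset B^{(i)}$. Let $(v,n)\in\Gamma^{(i)}$ and choose $z\in H^0(X_i,L^n)$ with $z|_V\ne0$ and $\nu(z)=v$. Take $q$ from Corollary~\ref{cor:lift}. For every $j\ge1$ the nonzero section $(\tau^qz^j)|_V$ lies in $B^{(i+1)}_{mq+nj}$, so $(q\nu(\tau)+jv,\ mq+jn)\in\Gamma^{(i+1)}$. Since $q$ does not depend on $j$,
\[
\tfrac1j\bigl(q\nu(\tau)+jv,\ mq+jn\bigr)\longrightarrow(v,n)\qquad(j\to\infty),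
\]
and $(v,n)$ lies in the closed cone $\Sigma(\Gamma^{(i+1)})$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
By Lemmas~\ref{lem:order} and~\ref{lem:lattice}, both $\Gamma^{(1)}$ and $\Gamma^{(e)}\subset\Gamma^{(1)}$ satisfy the hypotheses of Lemma~\ref{lem:semigroup}. By Lemma~\ref{lem:cones} they have the same body $\Delta$. By \eqref{eq:count}, both $h^0(V,L^n)/n^d$ and $\dim B_n/n^d$ converge to $\operatorname{Vol}(\Delta)$. The first limit is $\operatorname{vol}(L|_V)/d!$ by the definition of the volume.
\end{proof}

\begin{remark}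
Without bigness the liftable sections need not be a large share of all sections. For the bundle $T$ on $E[\varepsilon]$ in Example~\ref{ex:ruled} we have $h^0(E,T^n)=1$ for all $n$, but $\delta(1)=n\xi\ne0$, so $B_n=0$ for $n\ge1$. This does no harm only because $1=o(n)$.
\end{remark}

\section{The big case}\label{sec:big}

\begin{proof}[Proof of Proposition~\ref{prop:core} when $L|_V$ is big]
\emph{Upper bound.} Take $q$ as in Lemma~\ref{lem:upper}. Multiplication by $t^q|_V\neq0$ embeds $H^0(V,A^q\otimes L^n)$ in $H^0(V,L^{n+mq})$, so
\[
h^0(X,\mathcal F\otimes L^n)\le\ell\cdot h^0(V,L^{n+mq})+O(n^{d-1}).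
\]
Since $h^0(V,L^n)/n^d$ converges by Proposition~\ref{prop:count} and $(n+mq)^d/n^d\to1$, we get $\limsup_nh^0(X,\mathcal F\otimes L^n)/(n^d/d!)\le\ell\operatorname{vol}(L|_V)$.

\emph{Lower bound.} By \eqref{eq:telescope} it suffices to place $r_i$ independent copies of $B_{n-mq}$, for a fixed $q$, inside $C_i(n)$. We obtain them by multiplying sections of powers of $L$ on $X$ with fixed sections of $\mathcal N^i\mathcal F$ that are independent at $\eta$. Choose $q$ such that $\mathcal N^i\mathcal F\otimes A^q$ is globally generated on $X$ for all $0\le i<e$. Fix $i$. The images of the global sections span the $\kappa(\eta)$-vector space $(\mathcal G_i\otimes A^q)_\eta$, so there are $f_1,\dots,f_{r_i}\in H^0(X,\mathcal N^i\mathcal F\otimes A^q)$ whose images $\bar f_j\in H^0(V,\mathcal G_i\otimes A^q)$ form a basis at $\eta$. For $n\ge mq$ and $z\in H^0(X,L^{n-mq})$, the product $t^qzf_j$ is a section of $\mathcal N^i\mathcal F\otimes L^n$ on $X$. Its image in $C_i(n)$ is $(t^qz)|_V\,\bar f_j$, which depends only on $z|_V\in B_{n-mq}$. So we have a $k$-linear map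
\[
B_{n-mq}^{\oplus r_i}\to C_i(n),\qquad(b_1,\dots,b_{r_i})\mapsto\sum_jt^qb_j\bar f_j .
\]
It is injective. If $\sum_jt^qb_j\bar f_j=0$, then all $t^qb_j$ vanish at $\eta$, because the $\bar f_j$ are independent over $\kappa(\eta)$; as $V$ is integral and $t|_V\ne0$, all $b_j$ are $0$. Summing over $i$ gives $h^0(X,\mathcal F\otimes L^n)\ge\ell\dim B_{n-mq}$ with $q$ independent of $n$. By Proposition~\ref{prop:count}, $\liminf_nh^0(X,\mathcal F\otimes L^n)/(n^d/d!)\ge\ell\operatorname{vol}(L|_V)$.
\end{proof}

\begin{remark}
Completeness enters whenever a section is constructed: any lift in Corollary~\ref{cor:lift}, and any product $t^qzf_j$ above, counts as a section of the series. In Example~\ref{ex:incomplete} the image of $S$ in $R(L|_V)$ is $k$, so nothing relates the nilpotent parts of different degrees. Projectivity provides the ample bundle $A$, and the algebraically closed field provides the nonsingular point $p$ with residue field $k$, which gives (V3) and so Lemma~\ref{lem:leaves}. The last two hypotheses are removed in the next section.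
\end{remark}

\section{The general case}\label{sec:general}

We use the \emph{scheme-theoretic closure} of an open subscheme $j\colon U\hookrightarrow X$ of a Noetherian scheme: the closed subscheme $\overline U$ defined by the ideal $\ker(\mathcal O_X\to j_*\mathcal O_U)$. Its underlying set is the closure of $U$, it satisfies $\overline U\cap U=U$ as schemes, and it is reduced if $U$ is.

\subsection*{Projective schemes over an algebraically closed field}
Let $d=0$. Then $X$ is a finite disjoint union of spectra of Artinian local rings with residue field $k$, so $L$ is trivial and $h^0(X,\mathcal F\otimes L^n)=\sum_i\operatorname{length}(\mathcal F_{\eta_i})$. Each $V_i$ is $\operatorname{Spec}k$, so $\operatorname{vol}(L|_{V_i})=1$, and the theorem holds.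

Let $d\ge1$. Let $U_i$ be the complement in $X$ of all irreducible components other than $V_i$. It is an open neighborhood of $\eta_i$ contained in $V_i$. Let $Y_i$ be its scheme-theoretic closure, an irreducible projective scheme with $(Y_i)_{\rm red}=V_i$. The natural map $\mathcal F\to\bigoplus_{i=1}^r\mathcal F|_{Y_i}$ is an isomorphism over each $U_i$, since $Y_i\cap U_i=U_i$ and $Y_j\cap U_i=\emptyset$ for $j\ne i$. A point outside $\bigcup_iU_i$ lies on a component of dimension $<d$ or on two distinct components, so the complement of $\bigcup_iU_i$ has dimension $<d$. By Lemma~\ref{lem:generic},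
\[
h^0(X,\mathcal F\otimes L^n)=\sum_{i=1}^rh^0(Y_i,\mathcal F|_{Y_i}\otimes L^n)+O(n^{d-1}).
\]
The local ring and the stalk at $\eta_i$ are the same for $(Y_i,\mathcal F|_{Y_i})$ as for $(X,\mathcal F)$. Proposition~\ref{prop:core}, applied to each $Y_i$, gives the theorem.

\subsection*{Projective schemes over an arbitrary field}
Let $K$ be an algebraic closure of $k$. By base change, $h^0(X,\mathcal F\otimes L^n)=\dim_KH^0(X_K,\mathcal F_K\otimes L_K^n)$ and $\dim X_K=d$, so the limit exists and equals
\[
\sum_W\operatorname{length}\bigl((\mathcal F_K)_{\omega}\bigr)\operatorname{vol}(L_K|_W),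
\]
where $W$ runs over the reduced $d$-dimensional components of $X_K$ and $\omega$ is the generic point of $W$. The schemes $(V_i)_K$ may be reducible and nonreduced, so this sum has to be regrouped.

Let $W$ be such a component and let $Z\subset X$ be the closure of the image of $\omega$. Then $W\subset Z_K$, so $\dim Z=\dim Z_K\ge d$, and $Z=V_i$ for exactly one $i$. Thus $\omega$ maps to $\eta_i$, and $W$ is a $d$-dimensional component of $(V_i)_K$. Conversely, a $d$-dimensional component of $(V_i)_K$ is a component of $X_K$; its generic point maps to some $\eta_j$ lying in $V_i$, which forces $j=i$. So the components $W$ with $\omega\mapsto\eta_i$ are exactly the $d$-dimensional components of $(V_i)_K$.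

Let $\omega\mapsto\eta_i$. The ring map $\mathcal O_{X,\eta_i}\to\mathcal O_{X_K,\omega}$ is flat and local, and $(\mathcal F_K)_\omega=\mathcal F_{\eta_i}\otimes\mathcal O_{X_K,\omega}$. The maximal ideal of $\mathcal O_{X,\eta_i}$ is the ideal of $V_i$, so $\kappa(\eta_i)\otimes\mathcal O_{X_K,\omega}=\mathcal O_{(V_i)_K,\omega}$. Tensoring a composition series of $\mathcal F_{\eta_i}$, whose quotients are copies of $\kappa(\eta_i)$, with the flat algebra $\mathcal O_{X_K,\omega}$ gives
\[
\operatorname{length}\bigl((\mathcal F_K)_\omega\bigr)=\operatorname{length}(\mathcal F_{\eta_i})\cdot\operatorname{length}\bigl(\mathcal O_{(V_i)_K,\omega}\bigr).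
\]
The limit therefore equals
\[
\sum_{i=1}^r\operatorname{length}(\mathcal F_{\eta_i})\sum_{\omega\mapsto\eta_i}\operatorname{length}\bigl(\mathcal O_{(V_i)_K,\omega}\bigr)\operatorname{vol}(L_K|_W).
\]
By the theorem over $K$ for $(V_i)_K$ and its structure sheaf, the inner sum is $\operatorname{vol}(L_K|_{(V_i)_K})$, and this equals $\operatorname{vol}(L|_{V_i})$ by base change. This proves Theorem~\ref{thm:main} for projective $X$, and answers the Question.

\subsection*{Proper schemes}
We reduce to the projective case by a modification that is an isomorphism over a dense open set.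

\begin{lemma}[Chow's lemma]\label{lem:chow}
Let $X$ be proper over $k$. There are a projective scheme $X'$ over $k$, a proper morphism $\pi\colon X'\to X$ and a dense open $U\subset X$ such that $\pi^{-1}(U)\to U$ is an isomorphism and $\pi^{-1}(U)$ is dense in $X'$. Moreover $\dim X'=\dim X$, and $X'$ can be taken integral if $X$ is integral.
\end{lemma}

\begin{proof}
By \cite[Tag 0200]{Stacks} there are a proper surjective $\pi\colon X'\to X$, with $X'$ immersed in a projective space over $k$, and a dense open $U\subset X$ with $\pi^{-1}(U)\cong U$. Since $X'$ is proper over $k$, the immersion is closed, so $X'$ is projective. Replace $X'$ by the scheme-theoretic closure of $\pi^{-1}(U)$; this does not change $\pi^{-1}(U)$ and makes it dense. A dense open subset of a scheme of finite type over a field has the same dimension, so $\dim X'=\dim U=\dim X$. If $X$ is integral, so is $U$, and so is its closure $X'$.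
\end{proof}

To compare sections on $X$ and $X'$ we need Lemma~\ref{lem:generic} on $X$, and hence the bounds of Lemma~\ref{lem:growth} for $h^0$ and $h^1$. The proof by hyperplane sections is not available, so we use Chow's lemma for this too.

\begin{lemma}\label{lem:growthproper}
Let $X$ be proper over a field $k$, $L$ a line bundle, $\mathcal F$ a coherent sheaf, and $e\ge0$ an integer with $e\ge\dim\operatorname{Supp}\mathcal F$. Then $h^i(X,\mathcal F\otimes L^n)=O(n^e)$ for $i=0,1$. Consequently Lemma~\ref{lem:generic} holds for proper $X$.
\end{lemma}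

\begin{proof}
Let $i\in\{0,1\}$ and read $h^{-1}$ as $0$. For an exact sequence $0\to\mathcal F'\to\mathcal F\to\mathcal F''\to0$ we use the inequalities $h^i(\mathcal F)\le h^i(\mathcal F')+h^i(\mathcal F'')$ and $h^i(\mathcal F')\le h^{i-1}(\mathcal F'')+h^i(\mathcal F)$. We induct on $e$.

By d\'evissage \cite[Tag 01YF]{Stacks}, $\mathcal F$ has a finite filtration whose quotients are nonzero ideal sheaves $\mathcal J\subset\mathcal O_Z$ of integral closed subschemes $Z\subset X$. Here $Z=\operatorname{Supp}\mathcal J\subset\operatorname{Supp}\mathcal F$, so $\dim Z\le e$. By the first inequality it suffices to treat $\mathcal F=\mathcal J$. If $e=0$, then $Z$ is the spectrum of a finite field extension of $k$, $\mathcal J=\mathcal O_Z$ and $L|_Z$ is trivial, so the numbers $h^i$ do not depend on $n$. Let $e\ge1$. The sheaf $\mathcal O_Z/\mathcal J$ has support of dimension $<e$, so by induction and the second inequality it suffices to treat $\mathcal F=\mathcal O_Z$.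

Let $\pi\colon Z'\to Z$ be as in Lemma~\ref{lem:chow}, with $Z'$ integral and projective of dimension $\le e$. The map $\mathcal O_Z\to\pi_*\mathcal O_{Z'}$ is an isomorphism over a dense open set. It is injective since $Z$ is integral, and its cokernel $\mathcal C$ is coherent with support of dimension $<e$. By the projection formula, $\pi_*\mathcal O_{Z'}\otimes L^n=\pi_*\pi^*L^n$. For any sheaf $\mathcal G$ on $Z'$ we have $H^0(Z,\pi_*\mathcal G)=H^0(Z',\mathcal G)$, and $H^1(Z,\pi_*\mathcal G)\to H^1(Z',\mathcal G)$ is injective; this is the first map of the five-term exact sequence of the Leray spectral sequence. Hence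
\[
h^i(Z,L^n)\le h^{i-1}(Z,\mathcal C\otimes L^n)+h^i(Z',\pi^*L^n)=O(n^{e-1})+O(n^e)
\]
by induction and Lemma~\ref{lem:growth}. The last assertion holds because the proof of Lemma~\ref{lem:generic} uses only the bounds for $i=0,1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $d=0$, then $X$ is finite over $k$, hence projective, and this case is done. Let $d\ge1$. We first record a comparison. Let $\rho\colon Y'\to Y$ be a proper morphism of proper $k$-schemes with $\dim Y=d$ that is an isomorphism over a dense open $U\subset Y$, let $\mathcal G$ be coherent and $M$ a line bundle on $Y$. The map $\mathcal G\to\rho_*\rho^*\mathcal G$ of coherent sheaves is an isomorphism over $U$, and $\dim(Y\setminus U)<d$. Lemma~\ref{lem:generic} for proper schemes and the projection formula give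
\begin{equation}\label{eq:compare}
h^0(Y,\mathcal G\otimes M^n)=h^0(Y',\rho^*\mathcal G\otimes\rho^*M^n)+O(n^{d-1}).
\end{equation}

Take $\pi\colon X'\to X$ and $U$ from Lemma~\ref{lem:chow}. By \eqref{eq:compare} and the projective case, the limit in the theorem exists and is given by the formula for $(X',\pi^*L,\pi^*\mathcal F)$. Since $U$ is dense in $X$ and $\pi^{-1}(U)\cong U$ is dense in $X'$, the components of $X$ and of $X'$ both correspond to the components of $U$, with the same dimensions. So the $d$-dimensional components of $X'$ are the reduced closures $V_i'$ of $\pi^{-1}(U\cap V_i)$, and the local rings and the stalks of the sheaves at the generic points agree with those at $\eta_i$. The morphism $\pi$ restricts to a proper morphism $V_i'\to V_i$. It is an isomorphism over the dense open set $U\cap V_i$, because $V_i'\cap\pi^{-1}(U)$ is the reduced closed subscheme of $\pi^{-1}(U)\cong U$ with underlying set $U\cap V_i$. By \eqref{eq:compare} for $V_i'\to V_i$ and $\mathcal G=\mathcal O_{V_i}$, we get $\operatorname{vol}(\pi^*L|_{V_i'})=\operatorname{vol}(L|_{V_i})$. The formula on $X'$ is thus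 the formula on $X$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Let $\mathcal F'=\ker(\mathcal F\to\mathcal F'')$. By left exactness of $H^0$, the cokernel has dimension
\[
h^0(X,\mathcal F''\otimes L^n)-h^0(X,\mathcal F\otimes L^n)+h^0(X,\mathcal F'\otimes L^n).
\]
Divide by $n^d/d!$ and apply Theorem~\ref{thm:main} to the three sheaves. The limit is $0$, because $\operatorname{length}(\mathcal F_{\eta_i})=\operatorname{length}(\mathcal F'_{\eta_i})+\operatorname{length}(\mathcal F''_{\eta_i})$ for each $i$.

(b) Apply (a) to $\mathcal O_X\to\mathcal O_{X_{\rm red}}$.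

(c) Since $\operatorname{vol}(L)$ is a limit, it can be computed along multiples of $m$:
\[
\operatorname{vol}(L^m)=\lim_{n\to\infty}\frac{h^0(X,L^{mn})}{n^d/d!}=m^d\lim_{n\to\infty}\frac{h^0(X,L^{mn})}{(mn)^d/d!}=m^d\operatorname{vol}(L).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Nunez}
Roberto Nunez, \emph{Volumes of line bundles as limits on generically nonreduced schemes}, arXiv:2009.08249 (2020).

\bibitem{Stacks}
\emph{Stacks Project}, Tags 0200 and 01YF.

\end{thebibliography}
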